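# Infinite-dimensional pseudomatricial C$^*$-algebras are neither exact nor quasidiagonal

## 1. Two theorems on logical limits of matrix algebras

We work in continuous first-order logic for C$^*$-algebras, in the sense of Farah, Hart and Sherman. All terms in the two theorems are defined in Section 2.

**Theorem A.** Let $\mathcal{A}$ be an infinite-dimensional pseudomatricial C$^*$-algebra.

1. $\mathcal{A}$ is not quasidiagonal. Moreover, no nonzero quotient of $\mathcal{A}$ is quasidiagonal, and $\mathcal{A}$ has no amenable tracial state.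
2. $\mathcal{A}$ is not exact.

**Theorem B.** Let $\mathcal{A}\neq 0$ be pseudocompact and let $MC(\mathcal{A})$ be its set of minimal nonzero central projections. Then $\|a\|=\sup_{z\in MC(\mathcal{A})}\|za\|$ for all $a\in\mathcal{A}$, and each $z\mathcal{A}$ with $z\in MC(\mathcal{A})$ is pseudomatricial. Moreover:

* (QD) $\mathcal{A}$ is quasidiagonal $\iff$ $\mathcal{A}$ is residually finite-dimensional $\iff$ $\dim z\mathcal{A}<\infty$ for all $z\in MC(\mathcal{A})$.
* (EX) $\mathcal{A}$ is exact $\iff$ $\mathcal{A}$ is nuclear $\iff$ $\mathcal{A}$ is subhomogeneous $\iff$ $\sup_{z\in MC(\mathcal{A})}\dim z\mathcal{A}<\infty$.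

In plain words: a pseudomatricial algebra is a C$^*$-algebra that no first-order measurement can separate from the matrix algebras $M_n=M_n(\mathbb{C})$. Stephen Hardy ("Pseudocompact C$^*$-algebras", arXiv:1609.06275, 2016) asked: can pseudomatricial C$^*$-algebras be exact, and can they be quasidiagonal? The algebras $M_n$ are both, so the question concerns infinite-dimensional ones. Theorem A says no, twice. Since finite-dimensional algebras are nuclear and quasidiagonal, and nuclear algebras are exact, it follows that within the pseudomatricial class exactness, nuclearity, quasidiagonality and finite-dimensionality are all equivalent. Theorem B is a supplement that treats all logical limits of finite-dimensional algebras.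

The statement has some tension in it. Every sentence true in $\mathcal{A}$ is approximately true in matrix algebras, and these are as exact and quasidiagonal as an algebra can be. So the obstruction must be a sentence that is harmless in every $M_n$ and harmful only in infinite dimensions.

## 2. Logical limits, quasidiagonality, exactness, amenable traces

**Formulas.** A formula is built from norms $\|f(x_1,\dots,x_l)\|$ of $*$-polynomials without constant term, using continuous functions of several real variables and the quantifiers $\sup_x$, $\inf_x$, where variables range over the unit ball. A sentence is a formula without free variables; $\sigma^A$ is its value in $A$. Each formula has a bounded range and a modulus of continuity, and both are the same for all C$^*$-algebras. We write $s\mathbin{\dot-}t=\max(s-t,0)$ and put $\sup\emptyset=0$. For example, $\sup_{x,y}\|xy-yx\|$ is a sentence, with value $0$ exactly in the commutative algebras.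

**Definition (logical limits).** $\mathcal{A}$ is *pseudocompact* if for every sentence $\sigma$ with $\sigma^{\mathcal{A}}=0$ and every $\varepsilon>0$ there is a finite-dimensional C$^*$-algebra $F$ with $\sigma^F<\varepsilon$. It is *pseudomatricial* if $F$ can always be taken among the $M_n$, $n\in\mathbb{N}$. Equivalently, $\mathcal{A}$ is elementarily equivalent to an ultraproduct of finite-dimensional algebras, respectively of matrix algebras.

*Example.* Let $\mathcal{U}$ be a nonprincipal ultrafilter on $\mathbb{N}$. By Łoś's theorem $\sigma^{\prod_{\mathcal{U}}M_n}=\lim_{\mathcal{U}}\sigma^{M_n}$, so $\prod_{\mathcal{U}}M_n$ is pseudomatricial. It is infinite-dimensional: for each $m$, all $M_n$ with $n\ge m$ contain $m$ orthogonal nonzero projections. So Theorem A is not about the empty set.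

**Definition (quasidiagonal; Voiculescu's local characterization).** $A$ is quasidiagonal if for all finite $F\subset A$ and $\varepsilon>0$ there is a completely positive contractive (ccp) map $\varphi:A\to M_m$ with $\|\varphi(ab)-\varphi(a)\varphi(b)\|<\varepsilon$ and $\|\varphi(a)\|>\|a\|-\varepsilon$ for $a,b\in F$. A faithful representation with a net of finite-rank projections $P_i\to1$ strongly that asymptotically commute with $A$ gives this, via $\varphi(a)=P_iaP_i$. The property passes to subalgebras.

**Definition (exact; by Kirchberg equivalent to nuclearly embeddable).** $A$ is exact if for any faithful representation $A\subset B(H)$, any finite $F\subset A$ and $\varepsilon>0$ there are ccp maps $\alpha:A\to M_m$ and $\beta:M_m\to B(H)$ with $\|\beta\alpha(a)-a\|<\varepsilon$ on $F$. Independence of the representation follows from Arveson's extension theorem. The property passes to subalgebras.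

*Example.* Let $M_{2^\infty}$ be the C$^*$-inductive limit of $M_2\subset M_4\subset M_8\subset\cdots$, with $M_{2l}=M_l\otimes M_2$, and let $E_n$ be the trace-preserving conditional expectation onto $M_{2^n}$. Since $E_n$ is the identity on $M_{2^n}$ and these algebras have dense union, $\varphi=E_n$ shows that $M_{2^\infty}$ is quasidiagonal, and $\alpha=E_n$, $\beta=$ inclusion shows that it is exact. Likewise $K(\ell^2)+\mathbb{C}1$ is quasidiagonal: the projections $P_i$ onto the first $i$ basis vectors satisfy $\|[P_i,a]\|\to0$ for compact $a$.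

**Definition (amenable trace).** A tracial state $\tau$ on a unital $A\subset B(H)$ is amenable if it extends to a state $\phi$ of $B(H)$ with $\phi(uTu^*)=\phi(T)$ for all unitaries $u\in A$ and all $T\in B(H)$. By Arveson's theorem this does not depend on the faithful representation.

*Example.* If $\pi:A\to M_m$ is a unital $*$-homomorphism, then $\tau=\mathrm{tr}_m\circ\pi$ is amenable: extend $\pi$ to a unital completely positive $\Phi:B(H)\to M_m$; as $A$ lies in its multiplicative domain, $\Phi(uTu^*)=\pi(u)\Phi(T)\pi(u)^*$, so $\phi=\mathrm{tr}_m\circ\Phi$ has the required invariance.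

**Hilbert–Schmidt conventions.** $\operatorname{Tr}$ is the unnormalized trace, $\|x\|_2=\operatorname{Tr}(x^*x)^{1/2}$, $\|x\|_1=\operatorname{Tr}|x|$. We identify $H\otimes\bar K$ with the Hilbert–Schmidt operators $HS(K,H)$; the vector $\xi\otimes\bar\zeta$ becomes the operator $\langle\,\cdot\,,\zeta\rangle\xi$. Then $a\otimes\bar b$ acts as $x\mapsto axb^*$. For $A\subset B(H)$ and $B\subset B(K)$, the norm on $A\otimes_{\min}\bar B$ is the operator norm on $H\otimes\bar K$, and tensor products of ccp maps are contractive for it.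

*Example.* If $u_1,\dots,u_k\in M_m$ are unitaries, then $\sum_su_s\otimes\bar u_s$ maps the identity matrix to $k$ times itself, so its norm is exactly $k$. The proof of Theorem A turns on the fact that in infinite dimensions the identity is no longer Hilbert–Schmidt.

## 3. Transfer, and quantifiers over stable sets

The purpose of this section is to be allowed to write sentences such as "there is a projection $q$ such that for all partial isometries under $q$ …".

A function on a class $\mathcal{C}$ of pairs $(A,y)$, with $y$ a tuple from the unit ball of $A$, is a *limit formula* over $\mathcal{C}$ if it is a uniform limit on $\mathcal{C}$ of formulas in $y$. With no $y$ we speak of a limit sentence over a class $\mathcal{K}$ of algebras. Call the $M_n$ ($n\ge1$) the *reference algebras* for a pseudomatricial algebra, and the nonzero finite-dimensional algebras those for a pseudocompact algebra.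

**Lemma 1 (Transfer).** Let $\mathcal{A}\ne0$ be pseudomatricial or pseudocompact, let $\sigma$ be a limit sentence over a class containing $\mathcal{A}$ and its reference algebras, and let $\gamma>0$. Then some reference algebra $F$ has $|\sigma^F-\sigma^{\mathcal{A}}|<\gamma$. In particular, if $\sigma^F\le c$ for all reference algebras, then $\sigma^{\mathcal{A}}\le c$.

*Proof.* Choose a sentence $\tau$ with $|\tau-\sigma|\le\gamma/4$ on the class. The sentence $\max\{|\tau-\tau^{\mathcal{A}}|,\ 1\mathbin{\dot-}\sup_x\|x\|\}$, where $\tau^{\mathcal{A}}$ is a real constant, vanishes in $\mathcal{A}$. So some finite-dimensional $F$ (some $M_n$ in the pseudomatricial case) gives it a value $<\min(\gamma/4,1)$. Then $F\ne0$ and $|\sigma^F-\sigma^{\mathcal{A}}|\le\frac\gamma4+|\tau^F-\tau^{\mathcal{A}}|+\frac\gamma4<\gamma$. $\square$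

**The unit.** In finite-dimensional algebras $\inf_e\sup_x(\|ex-x\|+\|xe-x\|)=0$, so by Lemma 1 this holds in every pseudocompact $\mathcal{A}\neq0$. Choose $e\in\mathcal{A}$ with $\sup_{\|x\|\le1}\|ex-x\|<1$. If $\mathcal{A}$ were nonunital, it would be an essential ideal in its unitization, so $\|1-e\|=\sup_{x\in\mathcal{A},\|x\|\le1}\|(1-e)x\|<1$, and $e$ would be invertible in the unitization. But $e$ lies in the proper ideal $\mathcal{A}$. So $\mathcal{A}$ is unital. *From now on all C$^*$-algebras are unital and nonzero.*

**Lemma 2 (quantifying over stable sets).** Let $P(x,y)\ge0$ be defined for $(A,y)\in\mathcal{C}$ and all $x$ in the unit ball of $A$, and uniformly approximated there by formulas. Let $X_y(A)=\{x:P(x,y)=0\}$. Suppose these sets are *stable*: for every $\varepsilon>0$ there is $\delta>0$ such that for all $(A,y)\in\mathcal{C}$, $P(x,y)\le\delta$ implies $\|x-x'\|\le\varepsilon$ for some $x'\in X_y(A)$. Let $\theta(x,y)\ge0$ be uniformly approximated by formulas for $(A,y)\in\mathcal{C}$ and $x\in X_y(A)$. Then $\sup_{x\in X_y}\theta$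 is a limit formula over $\mathcal{C}$. So is $\inf_{x\in X_y}\theta$ if all $X_y(A)$ are nonempty.

*Proof.* If $\theta'$ is a formula with $|\theta-\theta'|\le\varepsilon$ on $X_y$, then also $|\theta-\max(\theta',0)|\le\varepsilon$ there, and replacing $\theta$ by $\max(\theta',0)$ changes the supremum and the infimum by at most $\varepsilon$. So we may assume that $\theta$ is a formula, defined for all $x$. Let $0\le\theta\le M$ with $M>0$, let $\omega$ be its modulus of continuity, let $\delta$ belong to $\varepsilon$, and let $K\ge2M/\delta$. We claim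
$$\sup_{X_y}\theta\ \le\ \sup_x\max(0,\theta-KP)\ \le\ \sup_{X_y}\theta+\omega(\varepsilon).\tag{1}$$
The first inequality holds because $P=0$ on $X_y$. For the second: if $P(x,y)>\delta$ then $\theta-KP<0$; if $P(x,y)\le\delta$, take $x'\in X_y$ with $\|x-x'\|\le\varepsilon$, so that $\theta(x,y)-KP(x,y)\le\theta(x',y)+\omega(\varepsilon)$. In the same way, when the $X_y$ are nonempty,
$$\inf_{X_y}\theta-\omega(\varepsilon)\ \le\ \inf_x(\theta+KP)\ \le\ \inf_{X_y}\theta :\tag{2}$$
if $P>\delta$ then $\theta+KP\ge2M\ge\inf_{X_y}\theta$, and if $P\le\delta$ then $\theta(x,y)\ge\theta(x',y)-\omega(\varepsilon)$. The middle terms in (1) and (2) are limit formulas, because $P$ may be replaced by a formula within $\varepsilon/K$. Let $\varepsilon\to0$. $\square$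

Because $\theta$ only has to be approximable *on* $X_y$, the lemma can be iterated: a limit formula over pairs $(A,q)$ with $q$ a projection is exactly what one needs before taking $\sup$ or $\inf$ over projections $q$. First use: for $P(e)=\sup_x(\|ex-x\|+\|xe-x\|)$ the zero set is $\{1\}$, and $P(e)\le\delta$ gives $\|e-1\|\le\delta$ (put $x=1$). So $\{1\}$ is stable, and the symbol $1$ may be used in formulas.

**Lemma 3 (four stable sets).** The following sets are stable over all unital C$^*$-algebras $A$, uniformly in the projections $e,q\in A$ that occur as parameters: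

* $\mathrm{Proj}(A)$, the projections, and $\mathrm{Proj}^\times(A)$, the nonzero projections;
* $U(eAe)$, the unitaries of $eAe$; it contains $e$, so it is nonempty;
* $V_q(A)=\{v\in qAq:\ \|v\|=1,\ v^*v\text{ a projection},\ v^2=0\}$;
* $\mathrm{Min}(A)=\{p\in\mathrm{Proj}^\times(A):\ pAp=\mathbb{C}p\}$.

*Proof.* Throughout $\delta$ is small and $\|x\|\le1$.

**Projections.** Let $P(x)=\|x-x^*\|+\|x^2-x\|\le\delta$ and $h=\frac12(x+x^*)$. Then $\|h-x\|\le\delta/2$, and since $h^2-x^2=h(h-x)+(h-x)x$ we get $\|h^2-h\|\le\delta+\delta+\frac\delta2\le3\delta<\frac14$. For real $\lambda$ with $|\lambda^2-\lambda|\le3\delta$, one of $|\lambda|,|1-\lambda|$ is at least $\frac12$, so the other is at most $6\delta$. Hence $p=\chi_{[1/2,\infty)}(h)$ is a projection in $A$ with $\|h-p\|\le6\delta$ and $\|x-p\|\le7\delta$. For $\mathrm{Proj}^\times$ add $|1-\|x\||$ to $P$; then $\|p\|\ge1-8\delta>0$.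

**Unitaries of a corner.** Let $P(x)=\|x-exe\|+\|x^*x-e\|+\|xx^*-e\|\le\delta$ and $y=exe$. Then $\|y^*y-e\|,\|yy^*-e\|\le3\delta<1$, so $y$ is invertible in $eAe$. The unitary $w=y|y|^{-1}$ satisfies $\|w-y\|=\|e-|y|\|\le\|e-y^*y\|\le3\delta$, since $|1-t|\le|1-t^2|$ for $t\ge0$. So $\|w-x\|\le4\delta$.

**The set $V_q$.** Let $P(x)=\|x-qxq\|+\|x^*x-(x^*x)^2\|+\|x^2\|+|1-\|x\||\le\delta$, $x_1=qxq$ and $a=x_1^*x_1$. Then $\|x-x_1\|\le\delta$, $\|a-x^*x\|\le2\delta$, $\|a^2-a\|\le4\delta+\delta+2\delta=7\delta$ and $\|x_1^2\|\le3\delta$. For $e=\chi_{[1/2,\infty)}(a)\in qAq$ we get $\|a-e\|\le14\delta$ as above. Since $\|a\|=\|x_1\|^2\ge(1-2\delta)^2>14\delta$, $e\ne0$. Next,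
$$\|x_1(q-e)\|^2=\|(q-e)a(q-e)\|\le14\delta,\qquad \|ex_1\|\le\|(e-a)x_1\|+\|x_1^*x_1^2\|\le17\delta .$$
Put $x_2=(q-e)x_1e$. Since $x_1-x_2=x_1(q-e)+ex_1e$, we have $\|x_1-x_2\|\le\sqrt{14\delta}+17\delta$. Since $x_2^*x_2=eae-(ex_1e)^*(ex_1e)$, we have $\|x_2^*x_2-e\|\le14\delta+(17\delta)^2<1$. So $v=x_2(x_2^*x_2)^{-1/2}$, with the inverse in $eAe$, is defined, $v^*v=e\ne0$ and $\|v-x_2\|\le\|e-x_2^*x_2\|\le14\delta+(17\delta)^2$. Finally $v=ve$ and $ev=0$, so $v^2=v(ev)=0$. Thus $v\in V_q(A)$, and $\|x-v\|\to0$ as $\delta\to0$, uniformly.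

**Minimal projections.** Add $\sup_y\inf_{|\lambda|\le1}\|xyx-\lambda x\|$ to the $P$ of $\mathrm{Proj}^\times$; the infimum over $\lambda$ is uniformly approximated by minima over finite nets. If $p$ is a nonzero projection with $\dim pAp\ge2$, then $pAp$ contains a nonscalar self-adjoint element, and an affine change makes it a contraction with $\pm1$ in its spectrum; its distance from $\mathbb{C}p$ is at least $1$. So a value $<1$ of the added term at a nonzero projection $p$ forces $pAp=\mathbb{C}p$. If $P(x)$ is small, a nearby $p\in\mathrm{Proj}^\times$ has added term $<1$, so $p\in\mathrm{Min}(A)$. $\square$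

*What $V_q$ encodes.* For $v\in V_q(A)$ the projections $e=v^*v$ and $f=vv^*$ are nonzero, equivalent and under $q$, and $fe=v(v^2)^*v=0$. Conversely, if $e,f\le q$ are nonzero orthogonal projections with $v^*v=e$, $vv^*=f$, then $v=fve$ gives $v^2=0$ and $v\in V_q(A)$. So quantifying over $V_q$ is quantifying over the nonzero projections $e\le q$ that have an orthogonal copy under $q$. In $M_n$ these are the nonzero $e\le q$ with $2\operatorname{rank}e\le\operatorname{rank}q$.

## 4. Four algebras by hand, and a limit of ultraproduct arguments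

For contractions in $A$ let
$$\rho_m(p,q)=\inf_{\|y_1\|,\dots,\|y_m\|\le1}\Big\|p-\sum_{j=1}^m y_jqy_j^*\Big\| .$$

**Lemma 4 (rank comparison).** In $M_n$, projections with $\operatorname{rank}p\le m\operatorname{rank}q$ have $\rho_m(p,q)=0$. Conversely, if $p,q$ are projections in $A\subset B(H)$, $q$ has finite rank and $\rho_m(p,q)<1$, then $\operatorname{rank}p\le m\operatorname{rank}q$.

*Proof.* Split $p$ into $m$ orthogonal projections (some may be $0$) $p_j=v_jv_j^*$ with $v_j^*v_j\le q$; then $v_jqv_j^*=p_j$. Conversely, for suitable $y_j$ the operator $p\sum_jy_jqy_j^*p$ is at distance $<1$ from $p$, so it is invertible in $B(pH)$; its rank is at most $m\operatorname{rank}q$. $\square$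

For instance, in $M_3$ with $\operatorname{rank}q=1$ we get $\rho_3(1,q)=0$ and $\rho_2(1,q)\ge1$.

Now some test cases. Write $C(x)=\sup_{\|y\|\le1}\|xy-yx\|$.

*Finite-dimensional algebras.* In $M_n$ a projection $p\ne0,1$ admits a nonzero partial isometry $y=py(1-p)$, and $\|py-yp\|=\|y\|=1$. So $\sup_{p\in\mathrm{Proj}}\min(\|p\|,\|1-p\|,1\mathbin{\dot-}C(p))=0$ in all $M_n$, hence in every pseudomatricial algebra. So pseudomatricial algebras have no central projections except $0,1$, and the finite-dimensional ones are the $M_n$.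

*$M_{2^\infty}$ is not pseudomatricial.* All $M_n$ have minimal projections, so $\inf_xP_{\mathrm{Min}}(x)=0$ passes to pseudomatricial algebras, and by stability these contain a $p$ with $p\mathcal{A}p=\mathbb{C}p$. A nonzero projection in $M_{2^\infty}$ is unitarily equivalent to a nonzero projection $p'\in M_{2^n}$ for some $n$, and $p'M_{2^\infty}p'$ contains $p'M_{2^n}p'\otimes M_2$, of dimension at least $4$.

*The Toeplitz algebra and $B(\ell^2)$ are not pseudomatricial.* Isometries form a stable set: if $\|x^*x-1\|\le\delta<1$ then $x|x|^{-1}$ is an isometry within $\delta$ of $x$. In $M_n$ all isometries satisfy $xx^*=1$, so the same holds in all pseudomatricial algebras.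

*$K(\ell^2)+\mathbb{C}1$ is not pseudomatricial.* For $n\ge2$ a projection $q\in M_n$ of rank $\lfloor n/2\rfloor$ satisfies $n\le3\operatorname{rank}q$ and $n\le3\operatorname{rank}(1-q)$. So
$$\min\Big\{\sup_{x,y}\|xy-yx\|,\ \inf_{q\in\mathrm{Proj}}\max\{\rho_3(1,q),\rho_3(1,1-q)\}\Big\}$$
vanishes in every $M_n$ (the first term is $0$ for $n=1$). In $K(\ell^2)+\mathbb{C}1$ the first term is at least $1$, and so is the second: a projection there has finite or cofinite rank, and Lemma 4 applies.

Each of these algebras falls to a sentence of its own; the theorem needs one reason that covers all exact or quasidiagonal candidates.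

A sensible first plan is to study the ultraproducts $\prod_{\mathcal{U}}M_{n_i}$: they are large, so one may hope to find in each infinite-dimensional one a subalgebra that is not exact or not quasidiagonal. The plan stops at the passage from the ultraproduct to an algebra $\mathcal{A}$ that is only elementarily equivalent to it. Neither property is invariant under elementary equivalence. Indeed, $M_{2^\infty}$ is exact and quasidiagonal and is elementarily equivalent to its ultrapower, but the ultrapower contains $\prod_{\mathcal{U}}M_{2^n}$ (take sequences with $a_n\in M_{2^n}$), which is infinite-dimensional and pseudomatricial, so it is neither, by Theorem A. Thus a bad subalgebra of the ultraproduct says nothing about $\mathcal{A}$ unless its badness is written as a sentence that constrains $\mathcal{A}$ itself.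

What sentence? One natural source is property (T): irreducible representations $\pi$ of a property (T) group on $\mathbb{C}^d$ give unitaries $u_s=\pi(s)\in M_d$ for which $x\mapsto\sum_su_sxu_s^*$ has norm bounded away from $k$ on matrices of trace zero. Two things go wrong if one tries to transfer this directly. On all of $HS(\mathbb{C}^d)$ the norm is $k$, because of the identity matrix. And $\|\cdot\|_2$ and $\operatorname{Tr}$ are not part of the language; only operator norms are.

The way past both points is this. Test the gap on *projections $e$ with an orthogonal copy*, which stay away from the identity and can be quantified over through $V_q$. Express the ratio $\operatorname{Tr}(eu_seu_s^*)/\operatorname{Tr}(e)$ by operator norms, through averaging over unitaries. In $M_n$ the resulting sentence speaks of $e$ of at most half the rank of $q$. In $\mathcal{A}$, if $q$ has infinite rank, *every* finite-rank $e\le q$ has an orthogonal copy, and the gap applies to all Hilbert–Schmidt operators. To make "rank" meaningful in $\mathcal{A}$ we first need compact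 operators.

## 5. The compact operators inside a pseudomatricial algebra

**Lemma 5.** If $\mathcal{A}$ is infinite-dimensional and pseudomatricial, then up to isomorphism $K(H)\subset\mathcal{A}\subset B(H)$ with $\dim H=\infty$ and $1_{\mathcal{A}}=1_H$. In particular every finite-rank projection $e$ on $H$ lies in $\mathcal{A}$, and $e\mathcal{A}e=B(eH)$.

*Proof.* **Step 1, a minimal projection that norms $\mathcal{A}$.** As seen in Section 4, there is $p\in\mathrm{Min}(\mathcal{A})$. In $M_n$,
$$\sup_{p\in\mathrm{Min}}\ \sup_a\big(\|a\|\mathbin{\dot-}\sup_x\|axp\|\big)=0 ,$$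
because a contraction $x$ can carry the range of the rank-one projection $p$ to a unit vector at which $a$ attains its norm. By Transfer, $\|a\|=\sup_{\|x\|\le1}\|axp\|$ for all $a\in\mathcal{A}$.

**Step 2, the representation.** Let $H=\mathcal{A}p$ with $\langle ap,bp\rangle p=pb^*ap$. The norm it defines is the C$^*$-norm, since $\|ap\|^2=\|pa^*ap\|$, and $\mathcal{A}p=\{x:xp=x\}$ is closed; so $H$ is a Hilbert space. Left multiplication is a $*$-representation, since $pb^*(ca)p=p(c^*b)^*ap$, and it is faithful by Step 1.

**Step 3, compacts.** The operator $p$ has rank one, as $p\cdot ap=pap\in\mathbb{C}p$. If $0\ne ap\in H$, then $pa^*ap=cp$ with $c>0$, so $p\in\mathcal{A}(ap)$ and $\mathcal{A}(ap)=H$. Hence the representation is irreducible. An irreducible C$^*$-algebra containing a nonzero compact operator contains $K(H)$. Since $\mathcal{A}$ is infinite-dimensional, $\dim H=\infty$. Finally, for $e$ of finite rank, $eB(H)e\subset K(H)\subset\mathcal{A}$. $\square$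

## 6. Measuring a trace ratio by operator norms

For a projection $e$ and a contraction $a$ in $A$ let
$$t_N(e,a)=\inf_{w_1,\dots,w_N\in U(eAe)}\big\|D_{w_N}\cdots D_{w_1}(eae)\big\|,\qquad D_w(b)=\tfrac12(b+wbw^*).$$
By Lemmas 2 and 3 this is a limit formula over all $(A,e,a)$ with $e$ a projection. For example, in $M_2$ with $e=1$ and $a=\mathrm{diag}(1,0)$, the flip $w$ gives $D_w(a)=\frac12\cdot1$, so $t_1(e,a)\le\frac12$; this is the normalized trace.

**Lemma 6.** If $eAe\cong M_r$, $r\ge1$, and $0\le eae\le e$, then $\tau\le t_N(e,a)\le\tau+(3/4)^N$, where $\tau=\operatorname{Tr}(eae)/\operatorname{Tr}(e)$.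

*Proof.* The maps $D_w$ preserve trace and positivity, and the norm of a positive matrix dominates its normalized trace. This gives the lower bound.

For the upper bound we show that one suitable $D_w$ shrinks the spectrum. Let $b\in M_r$ be self-adjoint with spectrum in $[\alpha,\beta]$, $\lambda=\frac{\alpha+\beta}2$ and $p=\chi_{(\lambda,\infty)}(b)$.

Suppose $\operatorname{rank}p\le\operatorname{rank}(1-p)$. Choose a projection $g\le1-p$ that commutes with $b$ and has $\operatorname{rank}g=\operatorname{rank}p$, and a self-adjoint unitary $w$ that exchanges $p$ and $g$ and is $1$ on $1-p-g$. Then $D_w(b)$ commutes with $p$, $g$ and $1-p-g$. On $p$ and on $g$ it is an average of an operator $\le\beta$ and an operator $\le\lambda$, so it is $\le\frac{\beta+\lambda}2$; on $1-p-g$ it is $\le\lambda$; everywhere it is $\ge\alpha$. So its spectrum lies in $[\alpha,\frac{\beta+\lambda}2]$, of length $\frac34(\beta-\alpha)$.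

If $\operatorname{rank}p>\operatorname{rank}(1-p)$, choose $g\le p$ commuting with $b$ of rank $\operatorname{rank}(1-p)$ and exchange $1-p$ with $g$. On $1-p$ and on $g$ we get $D_w(b)\ge\frac{\alpha+\lambda}2$, on $p-g$ it is $\ge\lambda$, and everywhere it is $\le\beta$. The spectrum lies in $[\frac{\alpha+\lambda}2,\beta]$, again of length $\frac34(\beta-\alpha)$.

Starting with $b=eae$ and $[0,1]$ and iterating, some $D_{w_N}\cdots D_{w_1}(eae)$ is positive with spectrum in an interval of length at most $(3/4)^N$. This interval contains the average $\tau$ of the eigenvalues, so the norm is at most $\tau+(3/4)^N$. $\square$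

## 7. Representations of $SL_3(\mathbb{Z})$ and projections of at most half rank

A discrete group $\Gamma$ has property (T) if there are a finite $S\subset\Gamma$ and $\kappa>0$ such that $\max_{s\in S}\|\sigma(s)\xi-\xi\|\ge\kappa\|\xi\|$ for every unitary representation $\sigma$ without nonzero invariant vectors and every vector $\xi$. A finite group has it, with $S$ the whole group and $\kappa=1$: if all $\|\sigma(g)\xi-\xi\|<\|\xi\|$, the average of the $\sigma(g)\xi$ is a nonzero invariant vector. The group $\mathbb{Z}$ does not: the characters $n\mapsto e^{i\theta n}$ with small $\theta\neq0$ have no nonzero invariant vectors but move vectors as little as we like on a given finite set.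

Let $\Gamma=SL_3(\mathbb{Z})$, which has property (T) (Kazhdan). Let $S\ni1$ be a finite generating set and $\kappa\in(0,2]$ as in the definition; let $k=|S|\ge2$ and $\eta=\kappa^2/4\in(0,1]$.

**Dimensions.** We need irreducible representations whose dimensions grow at most geometrically. For a prime $p$, $\Gamma$ maps onto $SL_3(\mathbb{F}_p)$, because elementary matrices generate and lift. This group acts doubly transitively on the $p^2+p+1$ points of $\mathbb{P}^2(\mathbb{F}_p)$: two distinct points are spanned by independent vectors, and these extend to a basis of prescribed determinant. So the commutant of the permutation representation has dimension $2$, and the representation on mean-zero functions is irreducible of dimension $p^2+p$. Put $p_1=2$ and, by Bertrand's postulate, choose primes with $2p_j<p_{j+1}<4p_j$. Let $d_0=1$ with $\pi_0$ trivial, and for $j\ge1$ let $d_j=p_j^2+p_j$ with $\pi_j$ the representation above. Then $d_1=6$, and for $j\ge1$ we have $d_{j+1}\ge(2p_j+1)(2p_j+2)\ge2d_j$ and $d_{j+1}\le(4p_j-1)4p_j<16d_j$. Hence, the last part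 by induction from $2d_j+d_{j+1}\le2d_{j+1}$,
$$2d_j\le d_{j+1}<16d_j,\qquad d_0+\dots+d_j\le2d_j\qquad(j\ge0).\tag{3}$$

**Lemma 7.** If $e\in M_{d_j}$ is a nonzero projection with $2\operatorname{rank}e\le d_j$, then $\min_{s\in S}\operatorname{Tr}(e\,\pi_j(s)\,e\,\pi_j(s)^*)\le(1-\eta)\operatorname{Tr}(e)$.

*Proof.* For $j=0$ there is no such $e$. For $j\ge1$, by Schur's lemma $\mathrm{Ad}\,\pi_j$ has no nonzero invariant vectors among the trace-zero matrices with the norm $\|\cdot\|_2$. Apply property (T) to $y=e-\frac{\operatorname{Tr}e}{d_j}1$, for which $\|y\|_2^2=\operatorname{Tr}e-\frac{(\operatorname{Tr}e)^2}{d_j}\ge\frac12\operatorname{Tr}e$. For some $s$,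
$$2\operatorname{Tr}e-2\operatorname{Tr}(e\pi_j(s)e\pi_j(s)^*)=\|\pi_j(s)e\pi_j(s)^*-e\|_2^2\ge\kappa^2\|y\|_2^2\ge\tfrac{\kappa^2}2\operatorname{Tr}e.\qquad\square$$

Now we write this inequality as a formula. Fix $N$ with $(3/4)^N\le\eta/4$. For a projection $q\in A$ and contractions $u=(u_s)_{s\in S}$ in $A$ put
$$G(q,u)=\Big(\sup_{v\in V_q(A)}\ \min_{s\in S}\ t_N\big(v^*v,\;u_s\,v^*v\,u_s^*\big)\Big)\mathbin{\dot-}(1-\eta),$$
a limit formula over all such $(A,q,u)$ by Lemmas 2 and 3.

**Lemma 8.**

* (G1) Let $A$ be finite-dimensional, $q\in A$ a projection of rank $d_j$ inside a single matrix block, and let each $u_s$ commute with $q$ and satisfy $u_sq=\pi_j(s)$ in an orthonormal basis of $q$. Then $G(q,u)\le\eta/4$.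
* (G2) Let $A\subset B(H)$ and $G(q,u)<\eta/2$. Let $e\le q$ be a nonzero finite-rank projection such that $eAe=B(eH)$ and some finite-rank $v\in V_q(A)$ has $v^*v=e$. Then $\min_s\operatorname{Tr}(eu_seu_s^*)\le(1-\frac\eta2)\operatorname{Tr}e$.

*Proof.* (G1): for $v\in V_q(A)$ and $e=v^*v$ we have $2\operatorname{rank}e\le d_j$, $eAe$ is a full matrix algebra, and $\operatorname{Tr}(eu_seu_s^*)=\operatorname{Tr}(e\pi_j(s)e\pi_j(s)^*)$. By Lemmas 7 and 6, $\min_st_N(e,u_seu_s^*)\le1-\eta+\frac\eta4$. If $V_q(A)=\emptyset$, then $G(q,u)=0$.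

(G2): $\min_st_N(e,u_seu_s^*)<1-\frac\eta2$ by hypothesis, and $t_N(e,u_seu_s^*)\ge\operatorname{Tr}(eu_seu_s^*)/\operatorname{Tr}(e)$ by Lemma 6. $\square$

## 8. From projections to Hilbert–Schmidt operators of bounded rank

The inequality in (G2) concerns projections. The next lemma turns it into a norm bound on operators $x$. It allows different unitaries on the two sides, even contractions on one side, and it keeps track of rank. Both features are for the exactness proof.

**Lemma 9.** Let $b_s$ $(s\in S)$ be unitaries on a Hilbert space $K$ with $b_1=1$. Let $\eta'\in(0,1]$, $r\in\mathbb{N}\cup\{\infty\}$, and suppose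
$$\min_s\operatorname{Tr}(eb_seb_s^*)\le(1-\eta')\operatorname{Tr}e\quad\text{for all nonzero finite-rank projections }e\text{ on }K\text{ with }\operatorname{rank}e\le r.\tag{4}$$
Let $a_s$ $(s\in S)$ be contractions on a Hilbert space $H'$ and let $x:K\to H'$ have finite rank $\le r$. Then
$$\Big\|\sum_sa_sxb_s^*\Big\|_2\le(k-\delta_0)\|x\|_2,\qquad\delta_0=\delta_0(\eta')=\frac{\eta'^4}{64k^4}.\tag{5}$$

*Proof.* Let $\|x\|_2=1$, $y_s=a_sxb_s^*$, so $\|y_s\|_2\le1$, and write $\|\sum_sy_s\|_2=k-\delta$ with $\delta\ge0$. We must show $\delta\ge\delta_0$, and since $\delta_0<1$ we may assume $\delta\le1$.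

**Step 1.** *If the sum is nearly maximal, then $\rho=x^*x$ is nearly invariant under all $b_s$.* Since the other $k-1$ terms have norm at most $1$, $\|y_s\|_2\ge1-\delta$, so $1-\|y_s\|_2^2\le2\delta$. For $s\ne1$, likewise $\|y_1+y_s\|_2\ge2-\delta$, and the parallelogram law gives $\|y_1-y_s\|_2^2\le4-(2-\delta)^2\le4\delta$. Hence
$$\|y_1^*y_1-y_s^*y_s\|_1\le\|y_1^*(y_1-y_s)\|_1+\|(y_1-y_s)^*y_s\|_1\le2\|y_1-y_s\|_2\le4\sqrt\delta .$$
We have $\operatorname{Tr}\rho=1$ and $y_s^*y_s=b_sx^*a_s^*a_sxb_s^*\le b_s\rho b_s^*$. So $b_s\rho b_s^*-y_s^*y_s$ is positive and $\|b_s\rho b_s^*-y_s^*y_s\|_1=1-\|y_s\|_2^2\le2\delta$. For $s=1$, where $b_1=1$, this reads $\|\rho-y_1^*y_1\|_1\le2\delta$. Together,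
$$\|\rho-b_s\rho b_s^*\|_1\le4\sqrt\delta+4\delta\le8\sqrt\delta\qquad(s\in S).\tag{6}$$

**Step 2.** *Pass to square roots (Powers–Størmer).* Let $h=\rho^{1/2}$ and $h_s=b_shb_s^*$. We show $\|h-h_s\|_2^2\le\|h^2-h_s^2\|_1$. Put $T=h-h_s$, $R=h+h_s$ and $\epsilon=\mathrm{sgn}\,T$. Then $R\ge\pm T$ and $h^2-h_s^2=\frac12(TR+RT)$. So
$$\|h^2-h_s^2\|_1\ge\operatorname{Tr}(\epsilon(h^2-h_s^2))=\operatorname{Tr}(|T|R)=\operatorname{Tr}(T_+R)+\operatorname{Tr}(T_-R)\ge\operatorname{Tr}(T_+T)-\operatorname{Tr}(T_-T)=\operatorname{Tr}(T^2).$$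
With (6), $\|h-h_s\|_2\le(8\sqrt\delta)^{1/2}$.

**Step 3.** *Pass to spectral projections (Connes' inequality).* For $t\ge0$ let $e_t=\chi_{(t,\infty)}(\rho)$, so $b_se_tb_s^*=\chi_{(t,\infty)}(h_s^2)$. We show
$$\int_0^\infty\|e_t-b_se_tb_s^*\|_2^2\,dt\le\|h-h_s\|_2\,\|h+h_s\|_2 .$$
On a finite-dimensional space containing both supports choose orthonormal eigenbases $\xi_i$ of $h$ and $\zeta_j$ of $h_s$, with eigenvalues $\alpha_i,\beta_j$, and put $c_{ij}=|\langle\xi_i,\zeta_j\rangle|^2$, so that $\sum_jc_{ij}=\sum_ic_{ij}=1$. For projections $E,F$ that are sums of $\xi_i$-lines and $\zeta_j$-lines, $\|E-F\|_2^2=\operatorname{Tr}E+\operatorname{Tr}F-2\operatorname{Tr}EF=\sum c_{ij}|1_E(i)-1_F(j)|$. So the integrand is $\sum c_{ij}|1_{\alpha_i^2>t}-1_{\beta_j^2>t}|$ and the integral is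
$$\sum c_{ij}|\alpha_i-\beta_j|(\alpha_i+\beta_j)\le\Big(\sum c_{ij}(\alpha_i-\beta_j)^2\Big)^{1/2}\Big(\sum c_{ij}(\alpha_i+\beta_j)^2\Big)^{1/2},$$
which equals $\|h-h_s\|_2\|h+h_s\|_2$, because $\operatorname{Tr}(hh_s)=\sum c_{ij}\alpha_i\beta_j$.

**Step 4.** *Compare with (4).* Since $\|h+h_s\|_2\le2$,
$$\int_0^\infty\operatorname{Tr}(e_t-e_tb_se_tb_s^*)\,dt=\tfrac12\int_0^\infty\|e_t-b_se_tb_s^*\|_2^2\,dt\le(8\sqrt\delta)^{1/2}.$$
Sum over $s\in S$. All integrands are nonnegative, and $\operatorname{rank}e_t\le\operatorname{rank}x\le r$, so by (4), for each $t$ with $e_t\ne0$, at least one of them is $\ge\eta'\operatorname{Tr}e_t$. Hence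
$$\eta'=\eta'\operatorname{Tr}\rho=\int_0^\infty\eta'\operatorname{Tr}e_t\,dt\le k(8\sqrt\delta)^{1/2},$$
that is, $\delta\ge\eta'^4/(64k^4)=\delta_0$. $\square$

The rank restriction matters. In $M_{d_j}$ with $a_s=b_s=\pi_j(s)$, the choice $x=1$ gives norm exactly $k\|x\|_2$, and here (4) holds with $\eta'=\eta$ and $r=\lfloor d_j/2\rfloor$ by Lemma 7. The identity is simply of too large rank.

## 9. A corner with a spectral gap: proof of Theorem A(1)

**Step 1.** *The sentence.* Consider, with $u_1:=q$,
$$\sigma_1=\inf_{q\in\mathrm{Proj}}\ \inf_{u_s\in U(qAq),\,s\ne1}\ \max\{\rho_{16}(1,q),\ G(q,u)\}.$$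
We show $\sigma_1^{M_n}\le\eta/4$ for all $n\ge1$. Let $d_j$ be the largest $d_j\le n$; by (3), $n<d_{j+1}<16d_j$. Take $q$ of rank $d_j$ and $u_s=\pi_j(s)$ on $q$. Then $\rho_{16}(1,q)=0$ by Lemma 4 and $G(q,u)\le\eta/4$ by (G1).

**Step 2.** *What it says in $\mathcal{A}$.* By Transfer $\sigma_1^{\mathcal{A}}\le\eta/4$. So there are a projection $q\in\mathcal{A}$ and $u_s\in U(q\mathcal{A}q)$, $u_1=q$, with $\rho_{16}(1,q)<\eta/2\le\frac12$ and $G(q,u)<\eta/2$. View $K(H)\subset\mathcal{A}\subset B(H)$ as in Lemma 5. The projection $q$ has infinite rank, since otherwise $1$ would have finite rank by Lemma 4. So for every nonzero finite-rank projection $e\le q$ there are a projection $f\le q-e$ of the same rank and a finite-rank $v\in V_q(\mathcal{A})$ with $v^*v=e$, $vv^*=f$. By (G2), $\min_s\operatorname{Tr}(eu_seu_s^*)\le(1-\frac\eta2)\operatorname{Tr}e$. Lemma 9 with $K=H'=qH$, $a_s=b_s=u_s$, $\eta'=\eta/2$ and $r=\infty$ gives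
$$\Big\|\sum_su_sxu_s^*\Big\|_2\le(k-\delta_0)\|x\|_2\quad\text{for finite-rank }x\in B(qH),\qquad\delta_0=\delta_0(\eta/2).\tag{7}$$
Finite-rank operators are dense in $HS(qH,qH)$, so $\big\|\sum_su_s\otimes\bar u_s\big\|\le k-\delta_0$ in $q\mathcal{A}q\otimes_{\min}\overline{q\mathcal{A}q}$.

**Step 3.** *No nonzero quotient is quasidiagonal.* The plan is to push the $u_s$ into matrices, where an almost invariant vector exists. Let $\psi:\mathcal{A}\to Q\ne0$ be a surjective $*$-homomorphism with $Q$ quasidiagonal; $Q=\mathcal{A}$ is allowed. Some contractions $y_j$ satisfy $\|1-\sum_{j\le16}\psi(y_j)\psi(q)\psi(y_j)^*\|<1$, so $\psi(q)\ne0$ and $\|\psi(q)\|=1$. Given $\varepsilon\in(0,\frac18)$, there is a ccp map $\varphi$ on $Q$ such that $\varphi'=\varphi\circ\psi|_{q\mathcal{A}q}:q\mathcal{A}q\to M_m$ satisfies $\|\varphi'(ab)-\varphi'(a)\varphi'(b)\|<\varepsilon$ for $a,b\in\{q,u_s,u_s^*\}$ and $\|\varphi'(q)\|>1-\varepsilon$.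

Put $T_s=\varphi'(u_s)$, $G_0=\varphi'(q)$ and $f=\chi_{[1/2,1]}(G_0)\ne0$. From $0\le G_0\le1$ and $\|G_0^2-G_0\|<\varepsilon$ we get $\|G_0-f\|\le2\varepsilon$. From $u_su_s^*=q$ and $u_sq=u_s$ we get $\|T_sT_s^*-G_0\|<\varepsilon$ and $\|T_sG_0-T_s\|<\varepsilon$. Hence $\|T_sT_s^*-f\|\le3\varepsilon$ and $\|T_sf-T_s\|\le3\varepsilon$, and so $\|T_sfT_s^*-f\|\le6\varepsilon$. Testing on the vector $f\in HS(\mathbb{C}^m)$,
$$\Big\|\sum_sT_s\otimes\bar T_s\Big\|\ \ge\ \frac{\operatorname{Tr}\big(f\sum_sT_sfT_s^*\big)}{\operatorname{Tr}f}\ \ge\ k(1-6\varepsilon).$$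
But $\varphi'\otimes\overline{\varphi'}$ is contractive on the minimal tensor product, so by Step 2 the left side is at most $k-\delta_0$. For $6k\varepsilon<\delta_0$ this is a contradiction.

**Step 4.** *No amenable trace.* Let $\tau$ be an amenable tracial state of $\mathcal{A}\subset B(H)$, with extension $\phi$. Choose contractions $y_j\in\mathcal{A}$ with $\|1-\sum_{j\le16}y_jqy_j^*\|\le\frac12$. Then
$$\tfrac12\le\sum_{j\le16}\tau(y_jqy_j^*)=\sum_{j\le16}\tau(qy_j^*y_jq)\le16\,\tau(q),$$
so $\tau(q)>0$. Since $u_s+(1-q)$ is a unitary of $\mathcal{A}$, the functional $\phi_q=\tau(q)^{-1}\phi|_{B(qH)}$ is a state of $B(qH)=qB(H)q$ invariant under all $\mathrm{Ad}\,u_s$, hence also under $\mathrm{Ad}\,u_s^*$.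

Normal states are weak$^*$-dense in the state space of $B(qH)$. If density operators $\rho_i$ converge weak$^*$ to $\phi_q$, then $\operatorname{Tr}((u_s\rho_iu_s^*-\rho_i)T)\to\phi_q(u_s^*Tu_s)-\phi_q(T)=0$ for all $T$. So $0$ is in the weak closure of the convex set $\{(u_s\rho u_s^*-\rho)_{s\in S}:\rho\text{ a density operator on }qH\}$ in the $|S|$-fold direct sum of the trace class operators, hence in its norm closure. Finite-rank density operators are $\|\cdot\|_1$-dense among density operators, so for each $\varepsilon>0$ there is a finite-rank one with $\|u_s\rho u_s^*-\rho\|_1<\varepsilon^2$ for all $s$. By the Powers–Størmer inequality (Step 2 of Lemma 9), $h=\rho^{1/2}$ satisfies $\|h\|_2=1$ and $\|u_shu_s^*-h\|_2<\varepsilon$, so $\|\sum_su_shu_s^*\|_2\ge k-k\varepsilon$. For $k\varepsilon<\delta_0$ this contradicts (7). This proves Theorem A(1). $\blacksquare$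

## 10. Large almost invariant projections: proof of Theorem A(2)

The data of Section 9 do not settle exactness: there the upper bound $k-\delta_0$ meets no competing lower bound, because no factorization through a matrix algebra is asked to be multiplicative. For exactness we want operators $Z$ whose norm is near $k$ because of *one* test vector of large rank, while every test vector of small rank sees a gap. A factorization through $M_m$ only sees ranks up to $m$. So we need finite-rank projections $q\in\mathcal{A}$ of arbitrarily large rank, almost commuting with a *fixed* family of unitaries $u_s\in\mathcal{A}$, on which the gap holds for ranks up to half of $\operatorname{rank}q$.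

Let $\delta_0=\delta_0(\eta/4)$, and fix $L\ge1$ so large that $\varepsilon_1:=1/(2L)$ satisfies $2\varepsilon_1^2\le\eta/4$ and $k\varepsilon_1^2\le\delta_0/2$.

**Step 1.** *The sentence.* Consider, with $u_1:=1$,
$$\sigma_2=\inf_{u_s\in U(A),\,s\ne1}\ \sup_{p\in\mathrm{Proj}^\times}\ \inf_{q\in\mathrm{Proj}}\ \max\Big\{\rho_{32}(p,q),\ \rho_{16}(q,p),\ L\max_s\|[u_s,q]\|,\ G(q,u)\Big\}.$$
The projection $p$ prescribes a size, and $q$ must have comparable size. We show $\sigma_2^{M_n}\le\eta/4$ for all $n\ge1$. Let $J\ge0$ be maximal with $d_0+\dots+d_J\le n$; by (3), $n<2d_{J+1}<32d_J$. Choose orthogonal projections $q_0,\dots,q_J$ with $\operatorname{rank}q_j=d_j$ and let $u_s=\bigoplus_{j\le J}\pi_j(s)\oplus1$. Each $q_j$ commutes with all $u_s$, and $G(q_j,u)\le\eta/4$ by (G1). Let $p\ne0$ be a projection.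

* If $\operatorname{rank}p\le d_J$, let $j$ be minimal with $d_j\ge\operatorname{rank}p$. Then $\operatorname{rank}p\le d_j\le16\operatorname{rank}p$: for $j\ge1$, $d_j<16d_{j-1}<16\operatorname{rank}p$; for $j=0$, $\operatorname{rank}p=1=d_0$. Take $q=q_j$.
* If $\operatorname{rank}p>d_J$, take $q=q_J$: then $\operatorname{rank}p\le n<32d_J$ and $d_J<\operatorname{rank}p$.

In both cases $\rho_{32}(p,q)=\rho_{16}(q,p)=0$ by Lemma 4, the commutators vanish, and the maximum is at most $\eta/4$.

**Step 2.** *What it says in $\mathcal{A}$.* By Transfer $\sigma_2^{\mathcal{A}}\le\eta/4$. So there are unitaries $u_s\in\mathcal{A}$, $u_1=1$, such that for every $p\in\mathrm{Proj}^\times(\mathcal{A})$ some $q\in\mathrm{Proj}(\mathcal{A})$ makes the maximum $<\eta/2\le\frac12$. View $K(H)\subset\mathcal{A}\subset B(H)$ and take $p$ of finite rank. By Lemma 4, $\rho_{16}(q,p)<1$ shows that $q$ has finite rank, and then $\rho_{32}(p,q)<1$ shows $\operatorname{rank}q\ge\frac1{32}\operatorname{rank}p$. Also $\|[u_s,q]\|<1/(2L)=\varepsilon_1$. If $0\ne e\le q$ is a projection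 with $2\operatorname{rank}e\le\operatorname{rank}q$, there is $f\le q-e$ of the same rank and so a $v\in V_q(\mathcal{A})$ with $v^*v=e$, and (G2) applies. Since $p$ can have any finite rank:

$$\begin{aligned}&\text{There are finite-rank projections }q\in\mathcal{A}\text{ of arbitrarily large rank with }\|[u_s,q]\|\le\varepsilon_1\text{ for all }s,\\&\text{and }\min_s\operatorname{Tr}(eu_seu_s^*)\le(1-\tfrac\eta2)\operatorname{Tr}e\text{ for all projections }0\ne e\le q\text{ with }2\operatorname{rank}e\le\operatorname{rank}q.\end{aligned}\tag{8}$$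

**Step 3.** *Replace the compressions of $u_s$ to $qH$ by unitaries.* Let $q$ be as in (8). Then $\|(1-q)u_sq\|=\|(1-q)[u_s,q]\|\le\varepsilon_1$, so $|qu_sq|^2=q-qu_s^*(1-q)u_sq\ge(1-\varepsilon_1^2)q$. As $|qu_sq|$ is a positive contraction, $q\ge|qu_sq|\ge|qu_sq|^2\ge(1-\varepsilon_1^2)q$. Since $qH$ is finite-dimensional and $\varepsilon_1\le\frac12$, $qu_sq=b_s|qu_sq|$ with a unitary $b_s\in B(qH)$, and $\|b_s-qu_sq\|\le\varepsilon_1^2$. Also $b_1=q=1_{qH}$. For $e\le q$ we have $\operatorname{Tr}(eu_seu_s^*)=\operatorname{Tr}(e(qu_sq)e(qu_sq)^*)$, and replacing the two factors $qu_sq$ by $b_s$ one after the other changes this by at most $\varepsilon_1^2\operatorname{Tr}e$ each time. So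
$$\operatorname{Tr}(eb_seb_s^*)\le\operatorname{Tr}(eu_seu_s^*)+2\varepsilon_1^2\operatorname{Tr}e ,$$
and since $2\varepsilon_1^2\le\eta/4$, the $b_s$ satisfy (4) on $K=qH$ with $\eta'=\eta/4$ and $r=\lfloor\frac12\operatorname{rank}q\rfloor$.

**Step 4.** *Contradiction with exactness.* Suppose $\mathcal{A}$ is exact. Choose ccp maps $\alpha:\mathcal{A}\to M_m$, $\beta:M_m\to B(H)$ with $\|\beta\alpha(u_s)-u_s\|<\delta_0/(4k)$ for all $s$. Only then choose $q$ as in (8) with $\operatorname{rank}q\ge2m$, and let $b_s$ be as in Step 3. Put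
$$Z=\sum_s\alpha(u_s)\otimes\bar b_s\in M_m\otimes\overline{B(qH)}.$$

*Lower bound.* The map $\beta\otimes\mathrm{id}$ is contractive, so $\|Z\|\ge\|\sum_s\beta\alpha(u_s)\otimes\bar b_s\|\ge\|\sum_su_s\otimes\bar b_s\|-\frac{\delta_0}4$. Testing on the inclusion $q\in HS(qH,H)$, whose squared norm is $\operatorname{Tr}q$,
$$\Big\|\sum_su_s\otimes\bar b_s\Big\|\ge\frac1{\operatorname{Tr}q}\sum_s\operatorname{Tr}(qu_sq\,b_s^*)=\frac1{\operatorname{Tr}q}\sum_s\operatorname{Tr}|qu_sq|\ge k(1-\varepsilon_1^2)\ge k-\frac{\delta_0}2 .$$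
So $\|Z\|\ge k-\frac34\delta_0$.

*Upper bound.* $Z$ acts on $HS(qH,\mathbb{C}^m)$ by $x\mapsto\sum_s\alpha(u_s)xb_s^*$, and every such $x$ has rank at most $m\le r$. Lemma 9 with $H'=\mathbb{C}^m$, $a_s=\alpha(u_s)$ and $\eta'=\eta/4$ gives $\|Z\|\le k-\delta_0$.

The two bounds contradict each other, so $\mathcal{A}$ is not exact. $\blacksquare$

*Remark.* The map $\alpha$ was used only on the $u_s$. So already the finitely generated subalgebra $C^*(u_s:s\in S)$ is not exact.

## 11. Minimal central projections: proof of Theorem B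

In this section Lemma 2 is applied over the class of nonzero pseudocompact algebras, which contains all nonzero finite-dimensional ones. Recall $C(x)=\sup_{\|y\|\le1}\|xy-yx\|$. For orientation: for $F=M_2\oplus M_3$ the set $MC(F)$ consists of the two block units.

**Step 1.** *Central projections form a stable set.* In a finite-dimensional algebra a noncentral projection $p$ is proper and nonzero in some block; a nonzero partial isometry $y=py(1-p)$ in that block gives $\|py-yp\|=1$, so $C(p)\ge1$. Thus $\sup_{p\in\mathrm{Proj}}\min(C(p),1\mathbin{\dot-}C(p))=0$ there, and by Transfer every projection $p$ in a pseudocompact algebra has $C(p)=0$ or $C(p)\ge1$. Let $CP$ be the set of central projections, with $P(x)=\|x-x^*\|+\|x^2-x\|+C(x)$. If $P(x)$ is small, a projection $p$ near $x$ has $C(p)<1$, so it is central. Hence $CP$ is stable, and it contains $0$.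

**Step 2.** *So do minimal central projections.* For $x$ in the unit ball put $m(x)=\sup_{z'\in CP}\min(\|xz'\|,\|x-xz'\|)$, a limit formula by Lemma 2; it satisfies $|m(x)-m(x')|\le\|x-x'\|$. For $z\in CP$, $zz'$ and $z-zz'$ are projections, so $m(z)\in\{0,1\}$, and a nonzero $z\in CP$ is minimal iff $m(z)=0$. Take for $MC$ the sum of the $P$ of $CP$, $|1-\|x\||$ and $m(x)$. If it is small at $x$, a nearby $z\in CP$ is nonzero and has $m(z)<1$, hence $m(z)=0$. So $MC$ is stable. Since $MC(F)\ne\emptyset$ for finite-dimensional $F\ne0$, the infimum over $x$ of this sum is $0$ in all such $F$, hence in $\mathcal{A}$, and $MC(\mathcal{A})\ne\emptyset$ by stability.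

**Step 3.** *The norm formula.* In finite-dimensional algebras the norm is the maximum over blocks, so $\sup_a(\|a\|\mathbin{\dot-}\sup_{z\in MC}\|za\|)=0$. By Transfer $\|a\|=\sup_{z\in MC(\mathcal{A})}\|za\|$ for all $a\in\mathcal{A}$.

**Step 4.** *Each $z_0\mathcal{A}$ with $z_0\in MC(\mathcal{A})$ is pseudomatricial.* Let $\sigma$ be a sentence with $\sigma^{z_0\mathcal{A}}=0$; replace it by $|\sigma|$. For $z\in CP(A)$ the map $x\mapsto zx$ carries the unit ball of $A$ onto that of $zA$, so $\sigma^{zA}$ is the value at $z$ of the formula obtained from $\sigma$ by replacing each variable $x$ by $zx$. Thus $\inf_{z\in MC}\sigma^{zA}$ is a limit sentence, with value $0$ in $\mathcal{A}$. Given $\varepsilon>0$, Lemma 1 gives a finite-dimensional $F\neq0$ in which its value is $<\varepsilon$, so there is $z\in MC(F)$ with $\sigma^{zF}<\varepsilon$, and $zF\cong M_n$ for some $n$.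

If moreover $\dim z\mathcal{A}<\infty$ with $z\in MC(\mathcal{A})$, then $z\mathcal{A}\cong M_{n(z)}$, because central projections of $z\mathcal{A}$ are central in $\mathcal{A}$ and so equal $0$ or $z$.

**Step 5.** *Proof of (QD).* If some $z\mathcal{A}$ is infinite-dimensional, it is not quasidiagonal by Theorem A(1), so neither is $\mathcal{A}\supset z\mathcal{A}$. If all $z\mathcal{A}$ are finite-dimensional, then $\mathcal{A}$ embeds in $\prod_zz\mathcal{A}$ by Step 3, so it is residually finite-dimensional. Finally, a residually finite-dimensional algebra is quasidiagonal: the direct sum of all its finite-dimensional representations is isometric, so a finite direct sum $\varphi$ of them satisfies $\|\varphi(a)\|>\|a\|-\varepsilon$ on a given finite set, and $\varphi$ is multiplicative. This closes the circle of implications.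

**Step 6.** *Proof of (EX).* If $\sup_z\dim z\mathcal{A}<\infty$, then $\mathcal{A}$ embeds in $\prod_zM_{n(z)}$ with bounded $n(z)$, so it is subhomogeneous. Subhomogeneous algebras are nuclear, and nuclear algebras are exact. It remains to show that exactness of $\mathcal{A}$ implies $\sup_z\dim z\mathcal{A}<\infty$.

Let $\mathcal{A}$ be exact. Each $z\mathcal{A}$ is exact as a subalgebra and pseudomatricial, so it is finite-dimensional by Theorem A(2), and $z\mathcal{A}\cong M_{n(z)}$. Suppose $\sup_zn(z)=\infty$. We produce (8) again, now with $z$ in the role of the size parameter. With $L$, $\varepsilon_1$ as in Section 10 and $u_1:=1$, consider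
$$\sigma_3=\inf_{u_s\in U(A),\,s\ne1}\ \sup_{z\in MC}\ \inf_{q\in\mathrm{Proj}}\ \max\Big\{\|q-zq\|,\ \rho_{16}(z,q),\ L\max_s\|[u_s,q]\|,\ G(q,u)\Big\}.$$
Let $F\ne0$ be finite-dimensional. In each block $zF\cong M_n$ pick a projection $q_z$ whose rank is the largest $d_j\le n$, so that $n<16d_j$, and let $u_s$ be $\pi_j(s)\oplus1$ in that block. Then $q_z\le z$, $\rho_{16}(z,q_z)=0$, the commutators vanish and $G(q_z,u)\le\eta/4$ by (G1). So $\sigma_3^F\le\eta/4$, and $\sigma_3^{\mathcal{A}}\le\eta/4$ by Transfer.

Hence there are unitaries $u_s\in\mathcal{A}$, $u_1=1$, such that for each $z\in MC(\mathcal{A})$ some projection $q$ makes the maximum $<\eta/2\le\frac12$. Since $q-zq$ is a projection of norm $<1$, it is $0$, so $q\le z$. Multiplying the $y_j$ in $\rho_{16}(z,q)<1$ on the left by $z$, we get the same inequality inside $z\mathcal{A}\cong M_{n(z)}$, and Lemma 4 gives $\operatorname{rank}q\ge n(z)/16$. Also $\|[u_s,q]\|<\varepsilon_1$.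

Represent $\mathcal{A}$ on $H=\bigoplus_z\mathbb{C}^{n(z)}$; this is faithful by Step 3. All operators on $\mathbb{C}^{n(z)}$ lie in $z\mathcal{A}$. So for a projection $0\ne e\le q$ with $2\operatorname{rank}e\le\operatorname{rank}q$ there is $v\in V_q(\mathcal{A})$ with $v^*v=e$, we have $e\mathcal{A}e=B(eH)$, and (G2) applies. Thus (8) holds, with unbounded ranks because $n(z)$ is unbounded. Steps 3 and 4 of Section 10 used only (8) and a faithful representation $\mathcal{A}\subset B(H)$, so they contradict the exactness of $\mathcal{A}$. Hence $\sup_zn(z)<\infty$, and therefore $\sup_z\dim z\mathcal{A}<\infty$. $\blacksquare$
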